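\title{A flow of reflected Brownian motions outside a small ball spreads mass uniformly}

\begin{abstract}
Remove a ball of radius $r$ from the flat three-dimensional torus, and start a reflected Brownian motion from every remaining point, all driven by the same Brownian path. Let $Q_{r,t}$ be the image of Lebesgue measure under this flow at time $t$. We prove that for every $r\in(0,1)$ the random measures $Q_{r,t}$ converge in distribution as $t\to\infty$ to a random measure $Q_r$, and that $Q_r$ converges in probability to Lebesgue measure as $r\to0$, with a polynomial rate that is uniform in $t$. This confirms a conjecture posed by Burdzy, Chen and Pal. The first statement is a martingale argument. The second rests on the two-point motion: in harmonic coordinates the difference of two particles has no boundary term, its Fourier modes average out unless both particles are often near the ball together, and an explicit Lyapunov function shows that close pairs separate.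
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathbb T_1=\mathbb R^3/(2\mathbb Z)^3$ be the flat torus obtained from the cube $[-1,1]^3$ by identifying opposite faces, and let $\mathrm{Leb}$ be Lebesgue measure on it, of total mass $8$. Write $\mathbb B(x,r)$ for the open ball with center $x$ and radius $r$. For $0<r<1$ the closed ball $\overline{\mathbb B(0,r)}$ does not overlap itself in $\mathbb T_1$. Put
\[
D=\mathbb T_1\setminus\overline{\mathbb B(0,r)},\qquad \overline D=\mathbb T_1\setminus\mathbb B(0,r),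
\]
let $m_D$ be Lebesgue measure on $D$, of mass $|D|=8-\frac43\pi r^3$, and let $\mathbf n(x)=x/r$ be the unit normal at $x\in\partial D$ that points into $D$. Let $B$ be a standard three-dimensional Brownian motion. For $x\in\overline D$ consider the Skorokhod equation
\begin{equation}\label{eq:skorokhod}
X^x_t=x+B_t+\int_0^t\mathbf n(X^x_s)\,dL^x_s,\qquad t\ge0 .
\end{equation}
A solution is a pair of continuous processes $(X^x,L^x)$ such that $X^x_t\in\overline D$ for all $t$, and $L^x$ is nondecreasing, starts at $0$ and satisfies $\int_0^\infty\mathbf 1_D(X^x_t)\,dL^x_t=0$. Thus $X^x$ follows $B$ while it is in $D$, and at \emph{contact times}, when $X^x_t\in\partial D$, it receives the normal push that keeps it out of the ball; $L^x$ is the \emph{local time} of $X^x$ on $\partial D$. We take the following as part of the setting of the problem \cite{BCP}: almost surely \eqref{eq:skorokhod} has a solution for all $x\in\overline D$ simultaneously, and for each $x$ the solution is adapted to the completed filtration of $B$. Uniqueness and continuity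 in $x$ are proved in Lemma~\ref{lem:skorokhod}.

All particles are driven by the same $B$. Let $Q_{r,t}$ be the image of $m_D$ under $x\mapsto X^x_t$, that is, $Q_{r,t}(A)=m_D(\{x: X^x_t\in A\})$ for Borel $A\subset\mathbb T_1$. It is a random element of the space $\mathcal M(\mathbb T_1)$ of finite Borel measures with the topology of weak convergence; it has mass $|D|$ and is supported on $\overline D$. To see what it measures, pass to the moving frame. The point $X^x_t-B_t$ stays outside the ball $\mathbb B(-B_t,r)$ and moves only when this ball touches it, in the normal direction. So a ball travels along a Brownian path through matter that initially fills the torus evenly, and pushes aside the grains it meets; $Q_{r,t}$ is the distribution of the matter at time $t$, seen from the center of the ball.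

The following conjecture was posed by Burdzy, Chen and Pal \cite{BCP}: \emph{there is $r_0\in(0,1)$ such that for $r\in(0,r_0]$ the random measures $Q_{r,t}$ converge in distribution, as $t\to\infty$, to a random measure $Q_r$ supported on $\mathbb T_1\setminus\mathbb B(0,r)$; and $Q_r\to\mathrm{Leb}$ in probability as $r\to0$.} The last statement means that $\mathbb P(\varrho(Q_r,\mathrm{Leb})>\varepsilon)\to0$ for every $\varepsilon>0$ and every metric $\varrho$ that metrizes the weak topology; since the limit is deterministic, it depends only on the laws of the $Q_r$. We prove the conjecture in a quantitative form. For a finite signed measure $\mu$ on $\mathbb T_1$, $k\in\mathbb Z^3$ and $s>0$ put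
\[
\widehat\mu(k)=\int e^{i\pi k\cdot x}\,\mu(dx),\qquad \|\mu\|_{H^{-s}}^2=\sum_{k\in\mathbb Z^3}(1+|k|^2)^{-s}|\widehat\mu(k)|^2 .
\]

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] For every $r\in(0,1)$, $Q_{r,t}$ converges in distribution as $t\to\infty$ to a random measure $Q_r$ supported on $\mathbb T_1\setminus\mathbb B(0,r)$, and $\mathbb E\,Q_r=m_D$.
\item[(b)] There are $r_0,\theta_*\in(0,1)$ and $C<\infty$ such that for all $r\in(0,r_0]$ and $k\in\mathbb Z^3\setminus\{0\}$,
\[
\sup_{t\ge0}\mathbb E|\widehat Q_{r,t}(k)|^2=\mathbb E|\widehat Q_r(k)|^2\le C\,(r^{\theta_*}+|k|^2r).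
\]
Hence $Q_r\to\mathrm{Leb}$ weakly in probability as $r\to0$.
\item[(c)] For every $s>5/2$ there is $C_s<\infty$ such that for all $r\in(0,r_0]$,
\[
\mathbb E\|Q_r-\mathrm{Leb}\|_{H^{-s}}^2+\sup_{t\ge0}\mathbb E\|Q_{r,t}-\mathrm{Leb}\|_{H^{-s}}^2\le C_s\,r^{\theta_*}.
\]
\end{itemize}
\end{theorem}

Three observations locate the difficulty. First, the mean measure carries no information: $\mathbb E\,Q_{r,t}=m_D$ for all $t$ (Lemma~\ref{lem:invariance}), whether the matter is spread out or concentrated at a uniformly distributed point. Second, the order of the limits matters. For fixed $t$, a grain that has been touched by time $t$ started within distance $r$ of the compact set $\{-B_s:s\le t\}$, and all other grains are merely translated by $B_t$. The volume of this neighborhood decreases as $r\downarrow0$ to the volume of the Brownian path, which is $0$, so $Q_{r,t}\to\mathrm{Leb}$ in total variation for each fixed $t$. In Theorem~\ref{thm:main} time goes to infinity first, and the effect of the pushes has had unlimited time to build up. Third,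 this effect can be a complete collapse.

\begin{example}\label{ex:d1}
In dimension one the circle minus an arc is an interval $D=(a,b)$. For two solutions, $d(X-X')^2=2(X-X')(\mathbf n(X)\,dL-\mathbf n(X')\,dL')\le0$, because the normal at an endpoint points toward every other point of $[a,b]$. So solutions that meet stay together, and the flow preserves order. Until $X^b$ reaches $a$ we have $X^b_t\le b+B_t$, so $X^b$ reaches $a$ at a finite time $\tau$, and then all particles are at $a$. For $t\ge\tau$ the measure $Q_{r,t}$ is a point mass of weight $|D|$, and so is every limit in distribution. The analog of (b) fails.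
\end{example}

In three dimensions two effects compete. The ball sweeps grains onto its surface, which shrinks distances in the normal direction as in Example~\ref{ex:d1}. But the ball is convex, so the pushes at two neighboring points of its surface diverge, which stretches distances tangentially. If stretching wins, two typical grains are far apart most of the time and are pushed at different times; their difference then performs a random walk with small steps on the torus and should become uniform. This is what must be proved, since by Fubini's theorem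
\begin{equation}\label{eq:secondmoment}
\mathbb E|\widehat Q_{r,t}(k)|^2=\iint_{D\times D}\mathbb E\,e^{i\pi k\cdot(X^y_t-X^x_t)}\,dx\,dy .
\end{equation}

Section~\ref{sec:model} shows both mechanisms, the random walk and the stretching, by two computations outside the unit ball of $\mathbb R^3$. Section~\ref{sec:a} proves (a). Sections~\ref{sec:two} and~\ref{sec:fourier} set up the two-point motion and reduce (b) and (c) to a bound on one \emph{interaction term}, which measures how often both particles are near the ball together. Sections~\ref{sec:away}--\ref{sec:interaction} prove this bound; Section~\ref{sec:diagonal}, on the separation of close pairs, is the heart of the matter.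

\section{Two computations outside the unit ball}\label{sec:model}

Brownian scaling by the factor $R=1/r$ turns the obstacle into the unit ball and the torus into one of side $2R$. In this section we forget the torus. Let $(X,L^X)$ and $(Y,L^Y)$ solve the Skorokhod equation in $\{|x|\ge1\}\subset\mathbb R^3$, where $\mathbf n(x)=x$, with the same $B$, and let $Z=Y-X$. The numbered identities are exact and are used later; the interpretations are only a guide to the proof. We write $\hat x=x/|x|$.

\subsection{Far apart: harmonic coordinates}\label{sub:far}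
The process $Z$ moves only at contact times, by $dZ=Y\,dL^Y-X\,dL^X$, and the local times are singular. To trade them for a martingale we look for a decaying harmonic vector field $\xi$ whose normal derivative on the sphere is $-\mathbf n$. It is
\begin{equation}\label{eq:xi}
\xi(x)=\tfrac12\,x|x|^{-3}=-\tfrac12\nabla|x|^{-1},\qquad J(x):=D\xi(x)=\tfrac12|x|^{-3}\,(I-3\hat x\hat x^{T}).
\end{equation}
Indeed $\xi$ is harmonic because $|x|^{-1}$ is, and $J(x)x=\frac12(1-3)x=-x$ for $|x|=1$. With $\Xi(x)=x+\xi(x)$, It\^o's formula gives $d\,\Xi(X)=(I+J(X))\,dB+(X+J(X)X)\,dL^X=(I+J(X))\,dB$, and therefore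
\[
d\big(\Xi(Y)-\Xi(X)\big)=\big(J(Y)-J(X)\big)\,dB .
\]
So up to the bounded correction $\xi(Y)-\xi(X)$ the difference $Z$ is a local martingale, whose quadratic variation in the direction $k$ grows at the rate
\[
|J(X)k|^2+|J(Y)k|^2-2J(X)k\cdot J(Y)k .
\]
From \eqref{eq:xi}, with $\rho=|x|$ and $\mathcal Y_k(\hat x)=(\hat x\cdot k)^2-\frac13|k|^2$,
\begin{equation}\label{eq:Jk}
|J(x)k|^2=\tfrac14\rho^{-6}\big(|k|^2+3(\hat x\cdot k)^2\big)=\tfrac12|k|^2\rho^{-6}+\tfrac34\rho^{-6}\,\mathcal Y_k(\hat x).
\end{equation}
Since $\mathcal Y_k$ has mean zero on the sphere, $\int_{|x|>1}|J(x)k|^2dx=\frac12|k|^2\cdot\frac{4\pi}3=\frac{2\pi}3|k|^2$. On a torus of volume $8R^3$ each particle is uniformly distributed, so each of the two square terms has mean close to $\frac\pi{12}|k|^2R^{-3}$. If the cross term can be neglected, the difference behaves like a Brownian motion $N$ on the large torus with covariance $\sigma^2I$ per unit time, $\sigma^2=\frac\pi6R^{-3}$. For such an $N$ and a nonzero frequency $\kappa$, It\^o's formula for $f=e^{i\kappa\cdot N}$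 reads $\mathbb Ef_T-\mathbb Ef_0=-\frac12\sigma^2|\kappa|^2\,\mathbb E\int_0^Tf_s\,ds$, so the time average of $\mathbb E f_s$ is at most $4/(\sigma^2|\kappa|^2T)$ in modulus and tends to $0$, however small $\sigma$ is. Section~\ref{sec:fourier} carries out this argument for the true process. The cross term is the danger: it cancels the square terms exactly when $Y=X$, and also when $Y=-X$, because $J$ is even.

\subsection{Close together: the cross product}\label{sub:close}
Let $W=X\times Y=X\times Z=Y\times Z$. A push of $Y$ in the direction $\mathbf n(Y)=Y$ multiplies $W$ by a scalar. The covariation term in $d(X\times Y)$ vanishes, because it pairs distinct coordinates of $B$, so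
\begin{equation}\label{eq:dW}
dW=dB\times Y+X\times dB+W\,(dL^X+dL^Y)=-Z\times dB+W\,(dL^X+dL^Y).
\end{equation}
The covariance matrix of $Z\times dB$ is $(|Z|^2I-ZZ^T)\,dt$, and the Hessian of $\log|W|$ is $|W|^{-2}(I-2\hat W\hat W^T)$. Since $W\perp Z$, the It\^o correction is
\[
\tfrac12|W|^{-2}\operatorname{tr}\big((I-2\hat W\hat W^T)(|Z|^2I-ZZ^T)\big)=\tfrac12|W|^{-2}\big(2|Z|^2-2|Z|^2\big)=0 .
\]
Thus, as long as $W\ne0$,
\begin{equation}\label{eq:dlogW}
d\log|W|=-|W|^{-2}\,W\cdot(Z\times dB)+dL^X+dL^Y .
\end{equation}
This is the stretching effect in its simplest form. With $v=Z/|Z|$,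
\[
\log|W|=\log|Z|+\tfrac12w(X,v)+\tfrac12w(Y,v),\qquad w(x,v)=\log|x\times v| ,
\]
where $w(\cdot,v)$, the logarithm of the distance to the axis $\mathbb Rv$, is harmonic off the axis, equals $\frac12\log(1-(x\cdot v)^2)$ on the unit sphere, and has normal derivative $1$ there. At a contact time of $Y$, $|W|$ is the length of the component of $Z$ tangent to the sphere, and \eqref{eq:dlogW} says that its logarithm gains one unit per unit of local time.

On the torus this gain is too good to be true. The function $w$ grows like $\log|x|$ and must be cut off at distance of order $R$, which produces a $dt$-term of size $R^{-2}$, while local time accumulates only at a rate of order $R^{-3}$. A harmonic function $m+a|x|^{-1}+O(|x|^{-2})$ can be cut off at the cost $|a|R^{-3}+O(R^{-4})$. So we should replace $w$ by a harmonic function $\bar u$ with the same boundary values and with $a=0$. The difference $\bar u-w$ vanishes on the sphere. When $Y$ is at contact and $Z$ is short and nearly tangent, the replacement therefore changes only the normal derivative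 of the term $\frac12w(Y,v)$, from $\frac12$ to $\frac12K(0)$, where $K(0)$ is the normal derivative of $\bar u(\cdot,v)$ at boundary points orthogonal to $v$. The gain per unit of local time becomes $1+\frac12(K(0)-1)=\frac12(1+K(0))$. In Section~\ref{sec:diagonal} we compute $\bar u$ in closed form and find
\[
1+K(0)=\sqrt2-1+\log\big(2(\sqrt2-1)\big)>0 .
\]
Stretching wins. The dimension enters the proof through the explicit formulas of this section and through the sign of this number.

\section{The flow and the limit $t\to\infty$}\label{sec:a}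

Nothing in this section depends on the size of $r\in(0,1)$. We lift \eqref{eq:skorokhod} to $\mathbb R^3$, where the domain is the exterior of the balls $\mathbb B(2j,r)$, $j\in\mathbb Z^3$, and first replace $B$ by an arbitrary continuous path.

\begin{lemma}\label{lem:skorokhod}
Let $w$ be a continuous path in $\mathbb R^3$ with $w_0=0$.
\begin{itemize}
\item[(i)] If $(X,L)$ and $(X',L')$ are solutions driven by $w$, then $|X_t-X'_t|^2\le|X_0-X'_0|^2e^{(L_t+L'_t)/r}$.
\item[(ii)] For $T<\infty$ there is $\Lambda(w,T)<\infty$ such that $L_T\le\Lambda(w,T)$ for every solution driven by $w$.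
\end{itemize}
\end{lemma}

\begin{proof}
Let $p$ lie on the sphere about $2j$ and let $p'$ lie in the closed lifted domain. Since $p-2j=r\mathbf n(p)$, we have $r^2\le|p'-2j|^2=r^2+2r\,\mathbf n(p)\cdot(p'-p)+|p'-p|^2$, that is,
\begin{equation}\label{eq:ext}
\mathbf n(p)\cdot(p'-p)\ge-|p'-p|^2/(2r),
\end{equation}
with equality if $p'$ lies on the same sphere.

(i) The path $X'-X$ has finite variation, and $v=|X'-X|^2$ satisfies $dv=2(X'-X)\cdot(\mathbf n(X')\,dL'-\mathbf n(X)\,dL)\le\frac1rv\,(dL+dL')$ by \eqref{eq:ext}. Hence $ve^{-(L+L')/r}$ is nonincreasing.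

(ii) Let $\rho_0=\min(r,1-r)$ and $\eta=\rho_0/4$, and let $[s,t]$ be an interval on which the oscillation of $w$ is at most $\eta$. We show that $L_t-L_s\le2\eta$; uniform continuity of $w$ on $[0,T]$ then gives (ii). If there is no contact in $[s,t]$, then $L_t=L_s$. Otherwise let $\sigma$ be the first contact, $x_0=X_\sigma$, $n_0=\mathbf n(x_0)$, and let $\sigma'$ be the first time after $\sigma$ with $|X-x_0|=\rho_0$, or $\sigma'=t$ if there is none in $[\sigma,t]$. Distinct spheres are at distance at least $2-2r>\rho_0$, so at contact times in $[\sigma,\sigma']$ the point $X$ lies on the sphere of $x_0$, and $\mathbf n(X)\cdot n_0=1-|X-x_0|^2/(2r^2)\ge\frac12$. If $u\in[\sigma,\sigma']$ is a contact time, then $n_0\cdot(X_u-x_0)\le0$ by the equality case of \eqref{eq:ext}, so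
\[
\tfrac12(L_u-L_\sigma)\le n_0\cdot\int_\sigma^u\mathbf n(X)\,dL=n_0\cdot(X_u-x_0)-n_0\cdot(w_u-w_\sigma)\le\eta .
\]
Since $L$ grows only at contact times, $L_u-L_\sigma\le2\eta$ for all $u\in[\sigma,\sigma']$. Then $|X_u-x_0|\le\eta+2\eta<\rho_0$ on $[\sigma,\sigma']$, which forces $\sigma'=t$.
\end{proof}

By (i) solutions are unique path by path ($L$ is the total variation of $X-X_0-w$), and by (i) and (ii) the map $x\mapsto X^x_t$ is Lipschitz. A map that is continuous in $x$ and measurable in $\omega$ is jointly measurable, so $Q_{r,t}$ is well defined and Fubini's theorem applies to it. Let now $B$ be a two-sided Brownian motion and let $X_{s,t}(x)$, $t\ge s$, be the solution started at $x$ at time $s$ and driven by $(B_u-B_s)_{u\ge s}$. The map $X_{s,t}$ is measurable with respect to the increments of $B$ on $[s,t]$. For fixed $s\le t\le u$, almost surely $X_{s,u}=X_{t,u}\circ X_{s,t}$, because after time $t$ the path $X_{s,\cdot}(x)$ solves the equation started at $X_{s,t}(x)$ and driven by $B-B_t$.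

\begin{lemma}\label{lem:invariance}
For every $t\ge0$, $\int_D\mathbb P(X^x_t\in\cdot\,)\,dx=m_D$.
\end{lemma}

\begin{proof}
Let $f\in C_c^\infty(D)$ and let $u$ solve the Neumann problem $\partial_tu=\frac12\Delta u$ in $D$, $\partial_{\mathbf n}u=0$ on $\partial D$, $u(0,\cdot)=f$. Since $\partial D$ is smooth and $f$ vanishes near it, the compatibility conditions of all orders hold and $u$ is smooth on $[0,\infty)\times\overline D$. In It\^o's formula for $s\mapsto u(t-s,X^x_s)$ the $ds$-term vanishes by the equation and the $dL$-term by the boundary condition, so $\mathbb Ef(X^x_t)=u(t,x)$. By the divergence theorem $\frac d{dt}\int_Du=\frac12\int_D\Delta u=0$. Hence the measure on the left agrees with $m_D$ on the open set $D$. It has the same total mass, so it does not charge $\partial D$.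
\end{proof}

For fixed $\omega$ the measure $Q_{r,t}$ keeps changing as $t$ grows, since the most recent increments of $B$ act last. If instead the final time is fixed and the starting time recedes into the past, the new randomness acts first, on a measure that it preserves on average. This produces a martingale.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Write $\mu(g)=\int g\,d\mu$. Let $\widetilde Q_t$ be the image of $m_D$ under $X_{-t,0}$; it has the law of $Q_{r,t}$. Let $\mathcal G_t$ be the completed $\sigma$-field generated by the increments of $B$ on $[-t,0]$, and let $p_s(x,\cdot)$ be the law of $X^x_s$. For a continuous, real or complex function $g$ on $\mathbb T_1$ and $s,t\ge0$, write $X_{-t-s,0}=X_{-t,0}\circ X_{-t-s,-t}$. The outer map is $\mathcal G_t$-measurable and the inner one is independent of $\mathcal G_t$, so by Lemma~\ref{lem:invariance}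
\[
\mathbb E[\widetilde Q_{t+s}(g)\mid\mathcal G_t]=\int_D\int g(X_{-t,0}(y))\,p_s(x,dy)\,dx=\int_Dg(X_{-t,0}(y))\,dy=\widetilde Q_t(g).
\]
Thus $\widetilde Q_t(g)$ is a bounded martingale. It converges in $L^2$ as $t\to\infty$, and almost surely along the integers.

Let $(g_j)_{j\ge1}$ be a dense sequence in $C(\mathbb T_1;\mathbb R)$ with $g_1=1$. Recall that $\varrho_0(\mu,\nu)=\sum_j2^{-j}\min(1,|\mu(g_j)-\nu(g_j)|)$ metrizes the weak topology and that the measures of mass $|D|$ form a compact set. Almost surely $\widetilde Q_n(g_j)$ converges for every $j$, so all limit points of $(\widetilde Q_n)$ coincide and $\widetilde Q_n\to\widetilde Q_\infty$ weakly. For each $g$, the almost sure limit $\widetilde Q_\infty(g)$ along integers is also the $L^2$ limit of $\widetilde Q_t(g)$ for real $t\to\infty$. Hence $\mathbb E\varrho_0(\widetilde Q_t,\widetilde Q_\infty)\to0$, and $Q_{r,t}$ converges in distribution to $Q_r:=\widetilde Q_\infty$. The open ball $\mathbb B(0,r)$ has measure $0$ under each $\widetilde Q_n$, hence under the weak limit, and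 $\mathbb E\widetilde Q_\infty(g)=\widetilde Q_0(g)=m_D(g)$.
\end{proof}

Taking $g(x)=e^{i\pi k\cdot x}$, and using that the second moment of a martingale is nondecreasing, we also obtain
\begin{equation}\label{eq:monotone}
\mathbb E|\widehat Q_{r,t}(k)|^2\ \uparrow\ \mathbb E|\widehat Q_r(k)|^2\qquad(t\to\infty).
\end{equation}

\section{The two-point motion in harmonic coordinates}\label{sec:two}

\subsection{Scaling and time averages}
Put $R=1/r$, $\mathbb T_R=\mathbb R^3/(2R\mathbb Z)^3$ and $D_R=\mathbb T_R\setminus\overline{\mathbb B(0,1)}$. If $(X,L)$ solves \eqref{eq:skorokhod}, then $(RX_{s/R^2},RL_{s/R^2})$ solves the Skorokhod equation in $D_R$ driven by the Brownian motion $RB_{s/R^2}$. From now on $(X,Y)$ is the two-point motion in $D_R$,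
\[
dX=dB+\mathbf n(X)\,dL^X,\qquad dY=dB+\mathbf n(Y)\,dL^Y,\qquad Z=Y-X\in\mathbb T_R,
\]
with $X_0$, $Y_0$, $B$ independent and $X_0,Y_0$ uniform on $D_R$; $(\mathcal F_t)$ is the completed filtration generated by $X_0,Y_0,B$. By \eqref{eq:secondmoment} and scaling,
\begin{equation}\label{eq:scaled}
\mathbb E|\widehat Q_{r,t}(k)|^2=|D|^2\,\mathbb E\,e^{i\kappa\cdot Z_{tR^2}},\qquad\kappa=\pi k/R .
\end{equation}
We know little about the joint law of $(X_s,Y_s)$, but by Lemma~\ref{lem:invariance} \emph{each of $X_s$ and $Y_s$ is uniform on $D_R$ for every $s$}. By \eqref{eq:monotone} the quantity \eqref{eq:scaled} has a limit, which is also the limit of its Ces\`aro averages. We therefore work with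
\[
\langle f\rangle_T=\frac1T\,\mathbb E\int_0^Tf(X_s,Y_s)\,ds,\qquad\ell_T(f)=\frac1T\,\mathbb E\int_0^Tf(X_s,Y_s)\,d(L^X+L^Y)_s ,
\]
and write $\langle f;E\rangle_T=\langle f\mathbf 1_E\rangle_T$, $\langle E\rangle_T=\langle\mathbf 1_E\rangle_T$ and $\ell_T(E)=\ell_T(\mathbf 1_E)$.

\emph{Conventions.} For $x\in\mathbb T_R$, $|x|$ is the distance to $0$, which is the norm of the representative in $[-R,R]^3$; points with $|x|<R$ are identified with their representatives, and $\mathbf n(x)=x$ for $|x|=1$. We assume $R\ge R_0$, where $R_0\ge256$ is an absolute constant fixed in Section~\ref{sec:interaction}. The letters $C,c$ denote positive finite constants that do not depend on $R$, $T$, $k$ and may change from line to line; a subscript indicates dependence on a parameter. The symbol $o_T$ denotes a quantity that tends to $0$ as $T\to\infty$ with all other parameters, $R$ included, fixed. For matrices $\|\cdot\|$ is the Hilbert--Schmidt norm. All cutoffs are built from one smooth function $\vartheta:[0,\infty)\to[0,1]$ with $\vartheta=1$ on $[0,1]$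 and $\vartheta=0$ on $[2,\infty)$. In particular $\psi_R(x)=\vartheta(8|x|/R)$ equals $1$ for $|x|\le R/8$ and $0$ for $|x|\ge R/4$, its derivatives of order $j$ are $O(R^{-j})$, and $\psi:=\psi_1$ lives on $\mathbb T_1$.

Since $|D_R|\ge7R^3$, uniformity of the marginals gives, for $X$ and for $Y$,
\begin{equation}\label{eq:moments}
\langle|X|^{-p}\rangle_T\le C_pR^{-3}\ \ (p>3),\qquad\langle|X|^{-3}\rangle_T\le CR^{-3}\log R,\qquad\langle|X|\le M\rangle_T\le CM^3R^{-3}.
\end{equation}
Let $p(x)=|x|\vartheta(|x|)$; it vanishes for $|x|\ge2$ and $\partial_{\mathbf n}p=1$ on $|x|=1$. It\^o's formula for $p(X)$, stopped when $L^X$ reaches the level $n$, bounds the expected stopped local time by $C(1+T)$, so $\mathbb EL^X_T<\infty$ by monotone convergence. Without stopping, $0=\mathbb Ep(X_T)-\mathbb Ep(X_0)=\frac T{2|D_R|}\int_{D_R}\Delta p+\mathbb EL^X_T$, and $\int_{D_R}\Delta p=-4\pi$ by the divergence theorem. Thus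
\begin{equation}\label{eq:ell}
\ell_T(1)=4\pi/|D_R|\le CR^{-3}.
\end{equation}

The basic tool is approximate stationarity. Let $\mathcal A=\frac12\sum_{i=1}^3(\partial_{x_i}+\partial_{y_i})^2$; this is the generator of the pair away from the boundary, since both coordinates receive the same increment $dB$. If $G$ is complex valued and $C^2$ in a neighborhood of $\overline D_R\times\overline D_R$, then
\begin{equation}\label{eq:ito}
\langle\mathcal AG\rangle_T+\frac1T\,\mathbb E\int_0^T\big(\partial_{\mathbf n_x}G\,dL^X+\partial_{\mathbf n_y}G\,dL^Y\big)=o_T .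
\end{equation}
Indeed $G$ and its derivatives are bounded, so by It\^o's formula the left side equals $\frac1T\mathbb E[G(X_T,Y_T)-G(X_0,Y_0)]$.

\subsection{The coordinate $N$}
We transplant Section~\ref{sub:far} to the torus. Let $\xi_R=\psi_R\xi$ and $J_R=D\xi_R$. The radial field $\xi_R$ is the gradient of a radial function, so $J_R$ is symmetric. Define functions of $(x,y)$, and the corresponding processes, by
\[
N=y-x+\xi_R(y)-\xi_R(x)\in\mathbb T_R,\qquad\Sigma=J_R(y)-J_R(x),\qquad b=\tfrac12\big(\Delta\xi_R(y)-\Delta\xi_R(x)\big).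
\]
Since $J_R\mathbf n=-\mathbf n$ on the unit sphere, $\partial_{\mathbf n_x}N=0$ for $|x|=1$ and $\partial_{\mathbf n_y}N=0$ for $|y|=1$: functions of $N$ produce no boundary terms in \eqref{eq:ito}, and $dN=\Sigma\,dB+b\,dt$. The derivative $(\partial_{x_i}+\partial_{y_i})N$ is the $i$th column of $\Sigma$, and $\mathcal AN=b$. Hence for $C^2$ functions $g$ near $\overline D_R$ and $\varphi$ on $\mathbb T_R$,
\begin{equation}\label{eq:product}
\mathcal A\big(g(x)\varphi(N)\big)=\tfrac12\Delta g\,\varphi+\nabla g\cdot\Sigma\nabla\varphi+g\,\big(\tfrac12\operatorname{tr}(\Sigma D^2\varphi\,\Sigma)+b\cdot\nabla\varphi\big),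
\end{equation}
the only boundary term in \eqref{eq:ito} is $\partial_{\mathbf n}g(X)\varphi(N)\,dL^X$, and the same holds with $g(y)$ in place of $g(x)$.

The cutoff creates the small drift $b$. Since $\xi$ is homogeneous of degree $-2$, $\Delta\xi_R(x)=R^{-4}\beta(x/R)$, where $\beta=\Delta(\psi\xi)$, extended by $0$ at the origin, is smooth on $\mathbb T_1$, supported in $\frac18\le|x|\le\frac14$, and odd, hence of mean zero. On $\overline D_R$ we have $|\xi_R|\le\frac12$ and $\|J_R(x)\|\le C|x|^{-3}$; the term where the derivative falls on $\psi_R$ is $O(|x|^{-2}R^{-1})$ and lives on $|x|\le R/4$. With \eqref{eq:moments},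
\begin{equation}\label{eq:sigma}
|b|\le CR^{-4},\qquad\|\Sigma\|\le C,\qquad\langle\|\Sigma\|^2\rangle_T\le CR^{-3},\qquad\langle\|\Sigma\|\rangle_T\le CR^{-3}\log R .
\end{equation}
Moreover,
\begin{equation}\label{eq:ZN}
|Z|\le|N|+1;\qquad\text{if }|X|,|Y|\le R/8\text{ then }N=\Xi(Y)-\Xi(X),\ \ \Sigma=J(Y)-J(X).
\end{equation}
The next lemma compares $N$ with $Z$ and shows that near the ball $\Sigma$ degenerates only on the diagonal $y=x$ and on the antipodal set $y=-x$.

\begin{lemma}\label{lem:geometry}
\begin{itemize}
\item[(i)] On $\{|x|\ge1\}\subset\mathbb R^3$ the map $\Xi$ is odd and injective, $|\Xi|\ge\frac32$, and $|\Xi(x)-\Xi(y)|\le3|x-y|$.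
\item[(ii)] If $1\le|x|,|y|\le M$, then $\|J(x)-J(y)\|^2\ge M^{-8}\min(|x-y|,|x+y|)^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $\Xi(x)=(\rho+\frac12\rho^{-2})\hat x$ with $\rho=|x|$, and $\rho+\frac12\rho^{-2}$ is strictly increasing on $[1,\infty)$ with value $\frac32$ at $1$. The eigenvalues of $D\Xi=I+J$ are $1-\rho^{-3}$ and $1+\frac12\rho^{-3}$ (double), so its operator norm is at most $\frac32$. Join $x$ to $y$ by the segment, and replace the chord that it may cut through the ball by the shorter arc of a great circle, which is at most $\frac\pi2$ times as long. This path avoids the open ball, so $|\Xi(x)-\Xi(y)|\le\frac{3\pi}4|x-y|$.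

(ii) Let $\gamma$ be the angle between $x$ and $y$, $s=|x|^{-3}$, $s'=|y|^{-3}$, $d=\big||x|-|y|\big|$. Since $\operatorname{tr}\big((I-3\hat x\hat x^T)(I-3\hat y\hat y^T)\big)=9\cos^2\gamma-3=6-9\sin^2\gamma$,
\[
\|J(x)-J(y)\|^2=\tfrac14\big[6s^2+6s'^2-2ss'(6-9\sin^2\gamma)\big]=\tfrac32\big[(s-s')^2+3ss'\sin^2\gamma\big].
\]
By the mean value theorem $|s-s'|\ge3M^{-4}d$, and $ss'\ge M^{-6}$, so the right side is at least $M^{-8}(\frac{27}2d^2+\frac92M^2\sin^2\gamma)$. Replacing $y$ by $-y$ changes nothing, so let $\gamma\le\frac\pi2$. Then $|\hat x-\hat y|=2\sin\frac\gamma2=\sin\gamma/\cos\frac\gamma2\le\sqrt2\sin\gamma$, hence $|x-y|\le d+\sqrt2M\sin\gamma$ and $|x-y|^2\le2d^2+4M^2\sin^2\gamma$.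
\end{proof}

\section{Fourier modes and the interaction term}\label{sec:fourier}

Define the interaction term
\[
\Gamma_T=R^3\big\langle\|J_R(X)\|\,\|J_R(Y)\|\big\rangle_T .
\]
It controls the cross term of Section~\ref{sub:far}, on the scale $R^{-3}$ of the square terms. Parts (b) and (c) of the theorem follow from two propositions.

\begin{proposition}\label{prop:fourier}
For $R\ge R_0$, $k\in\mathbb Z^3\setminus\{0\}$ and $\kappa=\pi k/R$, $\ |\langle e^{i\kappa\cdot Z}\rangle_T|\le C\,(\Gamma_T+|k|^2R^{-1})+o_T$.
\end{proposition}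

\begin{proposition}\label{prop:gamma}
There is an absolute $\theta_*\in(0,1)$ such that $\Gamma_T\le CR^{-\theta_*}+o_T$ for $R\ge R_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b),(c) from the propositions]
Let $r\le r_0:=1/R_0$ and $k\ne0$. By \eqref{eq:monotone} and \eqref{eq:scaled}, $|D|^2\langle e^{i\kappa\cdot Z}\rangle_T\to\mathbb E|\widehat Q_r(k)|^2$ as $T\to\infty$. The propositions bound the limit by $C(r^{\theta_*}+|k|^2r)$, and \eqref{eq:monotone} identifies it with the supremum over $t$. This is the estimate in (b).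

For (c), note that $\widehat{\mathrm{Leb}}(k)=0$ for $k\ne0$, while the $k=0$ coefficient of $Q_r-\mathrm{Leb}$ and of $Q_{r,t}-\mathrm{Leb}$ is $-\frac43\pi r^3$. Since $\sum_k(1+|k|^2)^{-s}|k|^2<\infty$ for $2s-2>3$, and $r\le r^{\theta_*}$, summation gives (c).

Finally let $\varrho$ metrize the weak topology and let $\varepsilon>0$. If $\mu_n\in\mathcal M(\mathbb T_1)$ and $\|\mu_n-\mathrm{Leb}\|_{H^{-3}}\to0$, then all Fourier coefficients converge, the masses $\widehat\mu_n(0)$ are bounded, and trigonometric polynomials are uniformly dense in $C(\mathbb T_1)$; so $\mu_n\to\mathrm{Leb}$ weakly. Hence there is $\varepsilon'>0$ such that $\|\mu-\mathrm{Leb}\|_{H^{-3}}<\varepsilon'$ implies $\varrho(\mu,\mathrm{Leb})\le\varepsilon$. By (c) and Chebyshev's inequality, $\mathbb P(\varrho(Q_r,\mathrm{Leb})>\varepsilon)\le C_3r^{\theta_*}/\varepsilon'^2\to0$.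
\end{proof}

\begin{remark}\label{rem:diag}
The proofs in this section and in Section~\ref{sec:away} use the starting law only through the uniformity of $X_s$ and $Y_s$. They remain valid if $Y_0=X_0$. Then $Y=X$ for all times, $e^{i\kappa\cdot Z}=1$, and $\Gamma_T\ge\frac18\int_{1<|x|<2}\frac32|x|^{-6}dx$ does not tend to $0$. So Proposition~\ref{prop:gamma} must use the independence of $X_0$ and $Y_0$; it does so only in Section~\ref{sec:diagonal}. This is also why we average in time along the pair started from the product law, and do not argue with an arbitrary stationary law of the pair.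
\end{remark}

We prove Proposition~\ref{prop:fourier}. Fix $k\ne0$ and let $f=e^{i\kappa\cdot N}$, which is well defined on $\mathbb T_R$. By \eqref{eq:product}, for $g$ as there,
\begin{equation}\label{eq:Agf}
\mathcal A(gf)=\tfrac12\Delta g\,f+i\,\nabla g\cdot\Sigma\kappa\,f+g\,\big(-\tfrac12|\Sigma\kappa|^2+i\kappa\cdot b\big)f .
\end{equation}
In the model of Section~\ref{sub:far} the coefficient of $f$ was constant. Here it depends on $X$ and $Y$, which are correlated with $f$. What saves the argument is a separation of time scales: $X/R$ moves by order one in time $R^2$, whereas $f$ needs time of order $R^5$. A function of $X$ alone can therefore be replaced by its mean, and the way to prove this is to solve a Poisson equation.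

\begin{lemma}\label{lem:averaging}
If $h\in C^\infty(\mathbb T_1)$ has mean zero, then $|\langle h(X/R)f\rangle_T|\le C_h|k|^2R^{-2}+o_T$, and the same holds with $Y$ in place of $X$.
\end{lemma}

\begin{proof}
Solve $\frac12\Delta\Psi=h$ on $\mathbb T_1$ by Fourier series; $\Psi$ is smooth. Apply \eqref{eq:ito} and \eqref{eq:Agf} with $g(x)=R^2\Psi(x/R)$, for which $\frac12\Delta g=h(x/R)$, $|\nabla g|\le C_hR$, $|g|\le C_hR^2$. By \eqref{eq:sigma} the averages of the other terms of \eqref{eq:Agf} are at most
\[
C_hR|\kappa|\langle\|\Sigma\|\rangle_T+C_hR^2|\kappa|^2\langle\|\Sigma\|^2\rangle_T+C_hR^2|\kappa|R^{-4}\le C_h\big(|k|R^{-3}\log R+|k|^2R^{-3}\big),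
\]
and by \eqref{eq:ell} the boundary term is at most $C_hR\,\ell_T(1)\le C_hR^{-2}$.
\end{proof}

The coefficient $|J_R(X)k|^2$ is concentrated at distance of order one from the ball, so the lemma does not apply to it directly. We solve a Poisson equation near the ball that carries its mass out to the scale $R$.

\begin{lemma}\label{lem:self}
$R^3\langle|J_R(X)k|^2f\rangle_T=\frac\pi{12}|k|^2\langle f\rangle_T+O(|k|^4R^{-1})+o_T$, and the same holds with $Y$ in place of $X$.
\end{lemma}

\begin{proof}
Recall that $\Delta(\rho^s\mathcal Y)=(s(s+1)-n(n+1))\rho^{s-2}\mathcal Y$ for a spherical harmonic $\mathcal Y$ of degree $n$. The function $\mathcal Y_k$ of \eqref{eq:Jk} has degree $2$, since $(x\cdot k)^2-\frac13|k|^2|x|^2$ is a harmonic quadratic form. So $\Delta\rho^{-4}=12\rho^{-6}$ and $\Delta(\rho^{-4}\mathcal Y_k)=6\rho^{-6}\mathcal Y_k$, while $\rho^{-1}$ and $\rho^{-3}\mathcal Y_k$ are harmonic. The first two give a particular solution of $\frac12\Delta g=|Jk|^2$, and the last two correct its normal derivative: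
\[
g_k=|k|^2\Big(\frac{\rho^{-4}}{12}-\frac{\rho^{-1}}3\Big)+\mathcal Y_k\Big(\frac{\rho^{-4}}4-\frac{\rho^{-3}}3\Big)
\]
satisfies $\frac12\Delta g_k=\frac12|k|^2\rho^{-6}+\frac34\rho^{-6}\mathcal Y_k=|Jk|^2$, and at $\rho=1$ its radial derivative is $|k|^2(-\frac13+\frac13)+\mathcal Y_k(-1+1)=0$. Let $g=\psi_Rg_k$. We claim
\begin{equation}\label{eq:gk}
\tfrac12\Delta g=|J_R(x)k|^2+R^{-3}|k|^2\beta_0(x/R)+O(|k|^2R^{-5}),\qquad\beta_0=-\tfrac16\Delta\big(\psi/|\cdot|\big),
\end{equation}
where $\beta_0$, extended by $0$ at the origin, is smooth on $\mathbb T_1$ and vanishes for $|x|\le\frac18$. For $\rho\le R/8$ this is exact. For $\rho\ge R/8$ the term $-\frac13|k|^2\psi_R\rho^{-1}=-\frac13|k|^2R^{-1}(\psi/|\cdot|)(x/R)$ produces $\beta_0$, the Laplacian of the remaining terms is $O(|k|^2R^{-5})$, and $|J_Rk|^2=O(|k|^2R^{-6})$. For small $s>0$ the divergence theorem gives $\int_{\rho>s}\Delta(\psi/\rho)=-4\pi s^2\,\partial_\rho\rho^{-1}|_{\rho=s}=4\pi$. So $\int_{\mathbb T_1}\beta_0=-\frac{2\pi}3$, and the mean of $\beta_0$ is $-\frac\pi{12}$.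

Apply \eqref{eq:ito} and \eqref{eq:Agf} to $g(X)f$; there is no boundary term. We have $|g|\le C|k|^2$ and $|\nabla g|\le C|k|^2|x|^{-2}$, and Young's inequality gives $|X|^{-2}(|X|^{-3}+|Y|^{-3})\le2(|X|^{-5}+|Y|^{-5})$. With \eqref{eq:moments} and \eqref{eq:sigma},
\[
|\langle\tfrac12\Delta g\,f\rangle_T|\le C|k|^2\big(|\kappa|R^{-3}+|\kappa|^2R^{-3}+|\kappa|R^{-4}\big)+o_T\le C|k|^4R^{-4}+o_T .
\]
Multiply by $R^3$, insert \eqref{eq:gk}, and apply Lemma~\ref{lem:averaging} to $h=\beta_0+\frac\pi{12}$, which gives $\langle\beta_0(X/R)f\rangle_T=-\frac\pi{12}\langle f\rangle_T+O(|k|^2R^{-2})+o_T$.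
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fourier}]
Take $g=1$ in \eqref{eq:Agf}. Then \eqref{eq:ito} gives $\langle|\Sigma\kappa|^2f\rangle_T=2i\langle\kappa\cdot b\,f\rangle_T+o_T$, that is, $R^3\langle|\Sigma k|^2f\rangle_T=\frac{2i}\pi\langle R^4k\cdot b\,f\rangle_T+o_T$. The bound $|b|\le CR^{-4}$ alone would make the right side $O(|k|)$, which is useless. But $R^4b=\frac12(\beta(Y/R)-\beta(X/R))$ and each component of $\beta$ has mean zero, so Lemma~\ref{lem:averaging} gives
\[
R^3|\langle|\Sigma k|^2f\rangle_T|\le C|k|^3R^{-2}+o_T .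
\]
Expand $|\Sigma k|^2=|J_R(X)k|^2+|J_R(Y)k|^2-2J_R(X)k\cdot J_R(Y)k$ and use Lemma~\ref{lem:self} twice:
\[
\tfrac\pi6|k|^2\,|\langle f\rangle_T|\le2|k|^2\Gamma_T+C|k|^4R^{-1}+o_T .
\]
Divide by $|k|^2$, and note that $|e^{i\kappa\cdot Z}-f|\le|\kappa|\,|\xi_R(Y)-\xi_R(X)|\le\pi|k|/R$.
\end{proof}

\section{Estimates away from the diagonal}\label{sec:away}

To bound $\Gamma_T$ we must show that $X$ and $Y$ are rarely near the ball together. When they are, $|N|\ll R$, and by Lemma~\ref{lem:geometry}(ii) $\Sigma$ is not small unless $Y$ is close to $X$ or to $-X$. So the first task is to show that only a small part of the quadratic variation of $N$ is produced while $|N|\ll R$. The reason is that a martingale cannot accumulate quadratic variation in a ball without leaving it, and in the long run it must come back through the surrounding shell, where it accumulates a comparable amount. Put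
\[
V_T(a)=R^3\langle\|\Sigma\|^2;|N|<a\rangle_T ,
\]
which is nondecreasing in $a$ and bounded by $C$, by \eqref{eq:sigma}.

\begin{lemma}\label{lem:growth}
There is an absolute $\theta\in(0,\frac12]$ such that $V_T(a)\le C(a/R)^\theta+o_T$ for $1\le a\le R/16$.
\end{lemma}

\begin{proof}
For $0<a\le R/4$ let $\varphi(N)=|N|^2\vartheta(|N|/a)$, a smooth function on $\mathbb T_R$. Then $D^2\varphi=2I$ for $|N|<a$, $\|D^2\varphi\|\le C$ and $|\nabla\varphi|\le Ca$ everywhere, and all derivatives vanish for $|N|\ge2a$. By \eqref{eq:product} with $g=1$, the term $\frac12\operatorname{tr}(\Sigma D^2\varphi\Sigma)$ equals $\|\Sigma\|^2$ for $|N|<a$ and is at least $-C_1\|\Sigma\|^2$ for $a\le|N|<2a$, with an absolute $C_1\ge1$; and $|b\cdot\nabla\varphi|\le CaR^{-4}$. So \eqref{eq:ito} gives $V_T(a)\le C_1(V_T(2a)-V_T(a))+CaR^{-1}+o_T$. Add $C_1V_T(a)$ to both sides and define $\theta\in(0,\frac12]$ by $2^{-2\theta}=C_1/(1+C_1)$: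
\[
V_T(a)\le2^{-2\theta}V_T(2a)+CaR^{-1}+o_T .
\]
Let $1\le a\le R/16$ and choose $n$ with $2^n\le(R/a)^{1/2}<2^{n+1}$. Then $2^na\le(Ra)^{1/2}\le R/4$, so we may iterate $n$ times:
\[
V_T(a)\le C2^{-2\theta n}+CaR^{-1}\sum_{j<n}2^j+o_T\le C(a/R)^\theta+C(a/R)^{1/2}+o_T.\qedhere
\]
\end{proof}

The first consequence concerns contacts at which the other particle is at a distance of order one. It will control the cutoff region of the Lyapunov function.

\begin{lemma}\label{lem:offdiag}
For $\alpha\in(0,1)$, $\ \ell_T(\alpha\le|N|\le1)\le C_\alpha R^{-3-\theta}+o_T$.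
\end{lemma}

\begin{proof}
Let $\omega(s)=\vartheta(s)(1-\vartheta(2s/\alpha))$, which equals $1$ on $[\alpha,1]$ and vanishes outside $(\frac\alpha2,2)$. Apply \eqref{eq:ito} to $G=p(x)\omega(|N|)$, with $p$ as in the proof of \eqref{eq:ell}. The boundary term is $\omega(|N|)\,dL^X$, and by \eqref{eq:product} and \eqref{eq:sigma}, $|\mathcal AG|\le C_\alpha\mathbf 1_E$ with $E=\{|x|\le2,\ \frac\alpha2\le|N|\le2\}$. We bound $\Sigma$ from below on $E$. By \eqref{eq:ZN}, $|y-x|\le3$ and $|y|\le5\le R/8$, so $N=\Xi(y)-\Xi(x)$, and Lemma~\ref{lem:geometry}(i) gives $|x-y|\ge|N|/3\ge\alpha/6$. Antipodal positions are excluded as well, because there $|N|$ is close to $2|\Xi(x)|\ge3$: since $\Xi$ is odd and Lipschitz,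
\[
2\ge|N|=\big|\Xi(y)-\Xi(-x)-2\Xi(x)\big|\ge3-3|x+y| ,
\]
so $|x+y|\ge\frac13$. Lemma~\ref{lem:geometry}(ii) with $M=5$ gives $\|\Sigma\|^2\ge c_\alpha$ on $E$. Hence
\[
\frac1T\,\mathbb E\int_0^T\omega(|N|)\,dL^X\le C_\alpha\langle E\rangle_T+o_T\le C_\alpha R^{-3}V_T(3)+o_T\le C_\alpha R^{-3-\theta}+o_T .
\]
Exchanging $x$ and $y$ replaces $N$ by $-N$, so the same bound holds for $L^Y$.
\end{proof}

The antipodal set is harmless: $\Sigma$ vanishes on it, but $X+Y$ moves like $2B$ and does not linger near $0$. We test with a regularization of $|x+y|$, whose Laplacian is large near $0$.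

\begin{lemma}\label{lem:antipodal}
For $2\le M\le R/16$ and $0<\eta\le1$, $\ \langle|X|\le M,\ |X+Y|<\eta\rangle_T\le C\eta M^3R^{-3}+o_T$.
\end{lemma}

\begin{proof}
For $S\in\mathbb T_R$ let $\mathsf f=\sqrt{|S|^2+\eta^2}$ and $P(S)=\vartheta(|S|)\mathsf f$, and let $g(x)=\vartheta(|x|/M)$ and $G=g(x)P(x+y)$. Since $(\partial_{x_i}+\partial_{y_i})P(x+y)=2\partial_iP$,
\[
\mathcal AG=2g\,\Delta P+2\nabla g\cdot\nabla P+\tfrac12P\,\Delta g .
\]
For $|S|\le1$, $\Delta P=3/\mathsf f-|S|^2/\mathsf f^3\ge2/\mathsf f>0$, and this is at least $\sqrt2/\eta$ for $|S|\le\eta$. For $|S|\ge1$ we have $\mathsf f\ge1$ and $|\Delta P|\le C$. Also $|P|,|\nabla P|,|\nabla g|,|\Delta g|\le C$, with $C$ independent of $\eta$ and $M$. So $\mathcal AG\ge\frac{2\sqrt2}\eta\mathbf 1_{\{|x|\le M,\,|x+y|<\eta\}}-C\mathbf 1_{\{|x|\le2M\}}$, and the boundary integrands are bounded by $C$. Now \eqref{eq:ito}, \eqref{eq:moments} and \eqref{eq:ell} give the claim.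
\end{proof}

\section{Close pairs separate}\label{sec:diagonal}

On the diagonal $\Sigma$ vanishes and the pair really can stay there (Remark~\ref{rem:diag}). The following proposition says that a pair started off the diagonal spends, up to a constant factor, no more local time very close to it than at a fixed small distance from it.

\begin{proposition}\label{prop:diagonal}
There is an absolute $\delta\in(0,\frac18]$ such that
\[
\ell_T(|Z|<\delta)\le C\,\ell_T(\delta\le|Z|\le2\delta)+CR^{-4}+o_T .
\]
\end{proposition}

The proof applies It\^o's formula to a function that is bounded above, behaves like $\log|Z|$ near the diagonal, and increases at a definite rate per unit of local time. Section~\ref{sub:close} tells us how to build it. We split the boundary values $\frac12\log(1-(x\cdot v)^2)=\frac12\log(1-x\cdot v)+\frac12\log(1+x\cdot v)$ and extend $\log(1-x\cdot v)$ to a function $u(x,v)$; the function $\bar u$ of Section~\ref{sub:close} is $\frac12u(x,v)+\frac12u(x,-v)$.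

\subsection{The harmonic function $u$}
Recall that the Legendre polynomials are defined by $(1-2\tau c+\tau^2)^{-1/2}=\sum_{n\ge0}\tau^nP_n(c)$ for $0\le\tau<1$, $|c|\le1$; that $|P_n|\le1$ on $[-1,1]$; and that for $v\in S^2$ the function $P_n(\hat x\cdot v)$ is a spherical harmonic of degree $n$. So $|x|^{-n-1}P_n(\hat x\cdot v)$ is harmonic, and for $n\ge1$ it has mean zero on spheres about $0$. We want a series $m+\sum_{n\ge1}a_n|x|^{-n-1}P_n$, with no term $|x|^{-1}$. It turns out that $a_n=-(\frac1n+\frac1{n+1})$, and such series are summed by integrating the generating function. We write down the result and verify it.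

Let $\mathcal U=\{(x,v)\in\mathbb R^3\times S^2:\ x\notin[0,1]v\}$. On $\mathcal U$ put $\tau=1/|x|$, $c=\hat x\cdot v$, $q=\sqrt{1-2\tau c+\tau^2}=|x-v|/|x|$, $m=\log2-1$, and
\[
S_1=\log\frac2{1-\tau c+q},\qquad S_2=\log\frac{\tau-c+q}{1-c}=\log\frac{1+c}{q-\tau+c},\qquad u=m+\tau-\tau S_1-S_2 .
\]
For $c\in(-1,1]$ let
\[
K(c)=\frac{\sqrt2}{\sqrt{1+c}}-2+\log2-\log\big(1+c+\sqrt{2+2c}\big),
\]
a smooth decreasing function.

\begin{lemma}\label{lem:u}
\begin{itemize}
\item[(i)] $u$ is $C^\infty$ on $\mathcal U$ and invariant under simultaneous rotations of $x$ and $v$.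
\item[(ii)] $\Delta_xu=0$ for $|x|\ge1$, $x\ne v$; the mean of $u(\cdot,v)$ over each sphere $|x|=\rho>1$ is $m$; and $|u-m|\le C|x|^{-2}$, $|\nabla_xu|\le C|x|^{-3}$ for $|x|\ge4$.
\item[(iii)] For $|x|=1$, $x\ne v$: $u(x,v)=\log(1-x\cdot v)$ and $\partial_{\mathbf n}u(x,v)=K(-x\cdot v)$.
\item[(iv)] $u\le\log2$ for $|x|\ge1$, $x\ne v$, and $\int_{1<|x|<\rho}|u(x,v)|\,dx\le C\rho^3$.
\item[(v)] $\lambda:=1+K(0)=\sqrt2-1+\log\big(2(\sqrt2-1)\big)\ge\frac12(\sqrt2-1)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) On $\mathcal U$ the functions $\tau,c,q$ are smooth and rotation invariant, $q>0$, and $c=1$ forces $\tau<1$. Expanding,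
\[
q^2-(1-\tau c)^2=\tau^2(1-c^2),\qquad q^2-(\tau-c)^2=1-c^2 .
\]
By the first identity $1-\tau c+q>0$ for $|c|<1$; for $c=-1$ this is evident, and for $c=1$ it equals $2(1-\tau)>0$. By the second, $(\tau-c+q)(q-\tau+c)=(1-c)(1+c)$ with both factors on the left positive for $|c|<1$, so the two expressions for $S_2$ agree there. The first expression is smooth for $c<1$ (at $c=-1$ its numerator is $2+2\tau$), and the second is smooth near points with $c=1$, $\tau<1$, where its denominator is $2-2\tau$.

(ii) Fix $c$ and differentiate in $\tau$, using $\partial_\tau q=(\tau-c)/q$: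
\begin{equation}\label{eq:S}
\partial_\tau S_1=\frac{cq+c-\tau}{q(1-\tau c+q)}=\frac1\tau\Big(\frac1q-1\Big),\qquad\partial_\tau S_2=\frac{1+(\tau-c)/q}{\tau-c+q}=\frac1q .
\end{equation}
The first uses $(1-q)(1-\tau c+q)=1-\tau c+\tau cq-q^2=\tau(cq+c-\tau)$; the second extends to $c=1$, $\tau<1$ by continuity. Both $S_1$ and $S_2$ vanish at $\tau=0$. Integrating the generating series, $S_1=\sum_{n\ge1}\frac{\tau^n}nP_n(c)$ and $S_2=\sum_{n\ge0}\frac{\tau^{n+1}}{n+1}P_n(c)$ for $\tau<1$. The term $n=0$ of $S_2$ cancels the summand $\tau$ in $u$, and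
\[
u=m-\sum_{n\ge1}\Big(\frac1n+\frac1{n+1}\Big)|x|^{-n-1}P_n(c)\qquad(|x|>1).
\]
The series converges locally uniformly, so $u(\cdot,v)$ is harmonic in $|x|>1$, and by (i) $\Delta_xu=0$ also on the sphere off $v$. The spherical means and the bound on $u-m$ for $|x|\ge2$ are read off the series, and the interior gradient estimate for harmonic functions on $\mathbb B(x,|x|/2)$ gives the bound on $\nabla_xu$.

(iii) At $\tau=1$ the two logarithms combine: $u=m+1-\log\frac2{1-c}=\log(1-c)$. By \eqref{eq:S}, $\partial_\tau u=1-S_1-(\frac1q-1)-\frac1q=2-S_1-\frac2q$. On the sphere $\partial_{\mathbf n}=-\partial_\tau$ and $q=\sqrt{2-2c}$, so $\partial_{\mathbf n}u=\frac2q-2+S_1=K(-c)$.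

(iv) Let $\tau\le1$. Since $q\le1+\tau$, we have $1-\tau c+q\le2(1+\tau)$, so $S_1\ge-\log(1+\tau)$; and integrating $\partial_\tau S_2=1/q\ge1/(1+\tau)$ gives $S_2\ge\log(1+\tau)$. Hence $u\le m+\tau-(1-\tau)\log(1+\tau)\le m+1=\log2$. The nonnegative function $\log2-u$ has mean $1$ on every sphere $|x|=\rho>1$, which gives the integral bound.

(v) $K(0)=\sqrt2-2+\log\frac2{1+\sqrt2}$ and $\frac1{1+\sqrt2}=\sqrt2-1$. By $\log y\ge1-1/y$ with $1/y=\frac12(1+\sqrt2)$, $\lambda\ge\sqrt2-\frac12(1+\sqrt2)$.
\end{proof}

To pass to the torus put $\tilde u(x,v)=m+\psi_R(x)(u(x,v)-m)$, which equals $u$ for $|x|\le R/8$ and $m$ for $|x|\ge R/4$. It is a convex combination of $u$ and $m$, so $\tilde u\le\log2$ on $\overline D_R\setminus\{v\}$. There, by Lemma~\ref{lem:u}(ii),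
\begin{equation}\label{eq:utilde}
|\Delta_x\tilde u|=|2\nabla\psi_R\cdot\nabla_xu+(u-m)\Delta\psi_R|\le C(R^{-1}R^{-3}+R^{-2}R^{-2})=CR^{-4}.
\end{equation}
This is where the absence of the term $|x|^{-1}$ is used.

\subsection{The Lyapunov function and its singular set}
Let $\delta\in(0,\frac18]$, to be fixed in Lemma~\ref{lem:drift}, let $\varepsilon=\lambda/4$, and let $\chi(s)=\vartheta(s/\delta)^2$, so that $\chi=1$ on $[0,\delta]$, $\chi=0$ on $[2\delta,\infty)$ and $|\chi'|\le C_\delta\chi^{1/2}$. With $z=y-x\ne0$ and $v=z/|z|$ put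
\[
\Phi(x,y)=(1-\varepsilon)\log|z|+\tfrac12\tilde u(x,v)+\tfrac12\tilde u(y,-v),\qquad\Theta=\chi(|z|)\,\Phi ,
\]
and $\Theta=0$ for $|z|\ge2\delta$. Both functions are symmetric in $(x,y)$. Two features go beyond Section~\ref{sub:close}. First, the two halves of $\bar u$ are evaluated at different points. If $y$ is on the sphere, then $x\cdot v<0$ (see below), so $u(x,v)$ is evaluated far from its singularity, while the possibly singular term $u(y,-v)$ is evaluated on the sphere, where it is explicit. Second, the heuristic assumed that $z$ is nearly tangent. When it is not, a push of $y$ shortens $z$ at a relative rate of order $1/|z|$, and the extra term $-\varepsilon\log|z|$ turns this into a large gain.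

Let $\mathcal S\subset\overline D_R\times\overline D_R$ be the closed set
\[
\mathcal S=\{z=0\}\cup\{0<|z|\le2\delta,\ x=v\}\cup\{0<|z|\le2\delta,\ y=-v\}.
\]
If $(x,y)\in\overline D_R\times\overline D_R$ is not in $\mathcal S$ and $|z|\le2\delta$, then $x\notin[0,1]v$, since $|x|\ge1$ and $x\ne v$, and in the same way $y\notin[0,1](-v)$. By Lemma~\ref{lem:u}(i), $\Theta$ is $C^\infty$ in a neighborhood of $(\overline D_R\times\overline D_R)\setminus\mathcal S$. To use It\^o's formula for all times we need to know that $\mathcal S$ is never reached. On $\mathcal S\setminus\{z=0\}$ the vectors $x$ and $z$ are parallel and $|x|\le1+2\delta$, so the cross product of Section~\ref{sub:close} detects $\mathcal S$.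

\begin{lemma}\label{lem:nonhit}
Almost surely $(X_t,Y_t)\notin\mathcal S$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Let $O=\{|x|<3,\ |z|<1\}$. While $(X,Y)\in O$, let $W=X\times Z=X\times Y$; then $|W|\le3$, $|Y|<4$, and \eqref{eq:dW}, \eqref{eq:dlogW} hold, since their derivation is local. Let $T_0=\inf\{t:Z_t=0\}$. As $X_0,Y_0$ are independent and uniform, almost surely $Z_0\ne0$ and $|X_0|,|Y_0|>1$; so $(X_0,Y_0)\notin\mathcal S$ and $T_0>0$.

\emph{Step 1: almost surely, $W_s\ne0$ for every rational $s\in(0,T_0)$ with $(X_s,Y_s)\in O$.} Fix a rational $s>0$. Almost surely $X_s,Y_s\in D_R$, because both are uniform; by continuity there is then a rational $s'\in[0,s)$ with no contact in $[s',s]$, so that $Z_{s'}=Z_s$ and $X_s=X_{s'}+B_s-B_{s'}$ in $\mathbb T_R$. If $Z_s\ne0$ and $W_s=0$, then $X_s\in\mathbb RZ_s$. So up to a null set the bad event is contained in the union over rational $s'<s$ of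
\[
\big\{0<|Z_{s'}|<1,\ \ B_s-B_{s'}\in-X_{s'}+\mathbb RZ_{s'}+(2R\mathbb Z)^3\big\}.
\]
Given $\mathcal F_{s'}$, this requires a Gaussian vector with a density in $\mathbb R^3$ to lie in a countable union of lines, which has probability $0$.

\emph{Step 2: almost surely, for every rational $s$ with $(X_s,Y_s)\in O$ and $W_s\ne0$, $W$ has no zero between $s$ and the exit time $\sigma$ from $O$ after $s$.} Fix $s$ and $t>s$, and work on this $\mathcal F_s$-measurable event. Let $\sigma_j$ be the minimum of $\sigma$, $t$ and the first time after $s$ with $|W|\le1/j$. On $[s,\sigma_j]$ the integrand of the stochastic integral in \eqref{eq:dlogW} is bounded by $j$ when $1/j<|W_s|$, and the local times are nondecreasing, so $\mathbb E[\log(3/|W_{\sigma_j}|)\mid\mathcal F_s]\le\log(3/|W_s|)$. The logarithm on the left is nonnegative, and it equals $\log(3j)$ if $W$ vanishes somewhere in $[s,\sigma\wedge t]$. So the conditional probability of such a zero is at most $\log(3/|W_s|)/\log(3j)\to0$. Let $t\to\infty$ along integers.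

\emph{Step 3.} Suppose $T_0<\infty$. Then $X_{T_0}=Y_{T_0}$ lies on the unit sphere, for otherwise there would be no contact just before $T_0$ and $Z$ would already vanish. So $(X,Y)\in O$ on $[s,T_0]$ for rational $s<T_0$ close to $T_0$, while $W_{T_0}=0$; this contradicts Steps 1 and 2. Hence $T_0=\infty$. If $(X_t,Y_t)\in\mathcal S$ for some $t>0$, then $(X_t,Y_t)\in O$ and $W_t=0$, and a rational $s<t$ close to $t$ gives the same contradiction.
\end{proof}

\subsection{The drift at the boundary}

\begin{lemma}\label{lem:drift}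
There are absolute constants $\delta\in(0,\frac18]$ and $C$ such that for $(x,y)\in(\overline D_R\times\overline D_R)\setminus\mathcal S$ with $|y|=1$: $\partial_{\mathbf n_y}\Theta\ge\lambda/4$ if $|z|<\delta$, $\partial_{\mathbf n_y}\Theta\ge-C$ if $\delta\le|z|<2\delta$, and $\partial_{\mathbf n_y}\Theta=0$ if $|z|\ge2\delta$. By symmetry the same holds for $\partial_{\mathbf n_x}\Theta$ when $|x|=1$.
\end{lemma}

\begin{proof}
For $|z|\ge2\delta$ both $\chi$ and $\chi'$ vanish. Let $0<|z|<2\delta\le\frac14$; then $|x|\le\frac54$ and $\tilde u=u$ at both points. Put $c=y\cdot v$, so $c>-1$ off $\mathcal S$. From $1\le|x|^2=|y-z|^2=1-2|z|c+|z|^2$ we get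
\[
c\le|z|/2\le\delta,\qquad x\cdot v=c-|z|<0 .
\]
Moving $y$ in the direction $\mathbf n=y$ with $x$ fixed, we have $\partial_{\mathbf n_y}|z|=c$ and $\partial_{\mathbf n_y}v=|z|^{-1}(\mathbf n-cv)$; the vector $\mathbf n-cv$ is tangent to $S^2$ at $v$ and has length at most $1$. There are four contributions to $\partial_{\mathbf n_y}\Phi$.
\begin{itemize}
\item From $(1-\varepsilon)\log|z|$: $(1-\varepsilon)\,c/|z|$.
\item From the first argument of $\frac12u(y,-v)$: $\frac12K(c)$, by Lemma~\ref{lem:u}(iii).
\item From $v$ in $\frac12u(y,-v)=\frac12\log(1+y\cdot v)$: $\ \frac1{2|z|}\,\frac{y\cdot(\mathbf n-cv)}{1+c}=\frac1{2|z|}\,\frac{1-c^2}{1+c}=\frac{1-c}{2|z|}$.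
\item From $v$ in $\frac12u(x,v)$: $\frac1{2|z|}F(x)$, where $F(w)$ is the derivative of $u(w,\cdot)$ at $v$ in the direction $\mathbf n-cv$, with $\mathbf n,c,v$ fixed. Since $u(y,\cdot)=\log(1-y\cdot(\cdot))$, $F(y)=-\frac{1-c^2}{1-c}=-(1+c)$. As $x=y-|z|v$, the contribution is $-\frac{1+c}{2|z|}+\mathcal E$ with $\mathcal E=\frac1{2|z|}\big(F(y-|z|v)-F(y)\big)$.
\end{itemize}
The terms of order $1/|z|$ add up to $\big((1-\varepsilon)c+\frac{1-c}2-\frac{1+c}2\big)/|z|=-\varepsilon c/|z|$. The cancellation reflects the fact that a normal push does not change the tangential part of $z$ to leading order. Thus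
\begin{equation}\label{eq:drift}
\partial_{\mathbf n_y}\Phi=-\varepsilon\,\frac c{|z|}+\tfrac12K(c)+\mathcal E .
\end{equation}

\emph{The term $\mathcal E$.} The points $w=y-sv$, $0\le s\le|z|$, may enter the ball, but they satisfy $\frac34\le|w|\le\frac54$ and $w\cdot v=c-s\le\frac18$. These conditions define a compact subset of $\mathcal U$, on which all derivatives of $u$ up to order three are bounded by an absolute constant. By Taylor's formula $|\mathcal E|\le C$ and $\mathcal E=-\frac12\,v\cdot\nabla F(y)+O(|z|)$. The quantity $v\cdot\nabla F(y)$ is a smooth rotation invariant function of $(y,v)$, hence a function of $c$; writing $y=cv+\sqrt{1-c^2}\,v^\perp$ with fixed $v\perp v^\perp$ shows that it is smooth on $[-\frac18,\frac18]$. At $c=0$ the vector $v$ is tangent to the sphere at $y$, so the boundary values suffice: along $w(s)=y\cos s+v\sin s$ we have $F(w(s))=-\frac{w\cdot y}{1-w\cdot v}=-\frac{\cos s}{1-\sin s}$, with derivative $-1$ at $s=0$. Hence $|\mathcal E-\frac12|\le C(|c|+|z|)$; for $c<-\frac18$ this follows from $|\mathcal E|\le C$.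 The value $\frac12$ is the stretching due to the curvature of the sphere.

\emph{Lower bounds for \eqref{eq:drift}.} Let $c_0\in(0,1)$; the constants $C$ do not depend on $c_0,\delta$.
\begin{itemize}
\item If $0\le c\le|z|/2$: $-\varepsilon c/|z|\ge-\frac\varepsilon2$ and $K(c)\ge K(0)-C\delta$, so $\partial_{\mathbf n_y}\Phi\ge\frac\lambda2-\frac\lambda8-C\delta$.
\item If $-c_0\le c<0$: the first term is positive and $K(c)\ge K(0)$, so $\partial_{\mathbf n_y}\Phi\ge\frac\lambda2-C(c_0+\delta)$.
\item If $c<-c_0$: again $K(c)\ge K(0)$, so $\partial_{\mathbf n_y}\Phi\ge\frac{\varepsilon c_0}{2\delta}-C$.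
\end{itemize}
Fix first $c_0$ and then $\delta$, both absolute, so small that all three bounds are at least $\lambda/4$. For $|z|<\delta$ we have $\Theta=\Phi$, which gives the first claim. Without the term $-\varepsilon\log|z|$ the third case would give only $-C$.

\emph{The cutoff region $\delta\le|z|<2\delta$.} Here $\partial_{\mathbf n_y}\Theta=\chi\,\partial_{\mathbf n_y}\Phi+\chi'c\,\Phi$, and $\Phi\to-\infty$ as $c\to-1$, so the second term is unbounded. It is beaten by the blow-up of $K$. Since $0<1+c\le\frac98$, the definition of $K$ and \eqref{eq:drift} give $\partial_{\mathbf n_y}\Phi\ge(2(1+c))^{-1/2}-C$. In $\Phi$, the terms $\log|z|$ and $u(x,v)$ are bounded, the latter because $x\cdot v<0$ and $1\le|x|\le\frac54$, and $u(y,-v)=\log(1+c)$; so $|\Phi|\le C(1+c)^{-1/4}$. With $a=\chi^{1/2}(1+c)^{-1/4}$ and $|\chi'|\le C\chi^{1/2}$,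
\[
\partial_{\mathbf n_y}\Theta\ge a^2/\sqrt2-C-Ca\ge-C.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:diagonal}]
The operators $\partial_{x_i}+\partial_{y_i}$ leave $z$, and hence $|z|$ and $v$, fixed. So off $\mathcal S$, by \eqref{eq:utilde},
\[
|\mathcal A\Theta|=\tfrac14\chi\,\big|\Delta\tilde u(x,v)+\Delta\tilde u(y,-v)\big|\le CR^{-4}.
\]
Let $\sigma_j$ be the first time at which $(X,Y)$ is within distance $1/j$ of $\mathcal S$. Since $\mathcal S$ is closed, Lemma~\ref{lem:nonhit} gives $\sigma_j\uparrow\infty$ almost surely. On the compact set of points at distance at least $1/j$ from $\mathcal S$, $\Theta$ and its derivatives are bounded, so It\^o's formula holds up to $T\wedge\sigma_j$ with a true martingale. We have $\Theta\le\log2$, since $|z|<1$ and $\tilde u\le\log2$. Moreover $\mathbb E|\Theta(X_0,Y_0)|<\infty$: the pair $(X_0,Y_0)$ has a bounded density, $\log|z|$ is integrable near $0$, and for fixed $z$ the integrals of $|\tilde u(x,v)|$ in $x$ and of $|\tilde u(y,-v)|$ in $y$ are bounded uniformly in $v$ by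 Lemma~\ref{lem:u}(iv). Here and in Lemma~\ref{lem:nonhit} the independent start is used. By Lemma~\ref{lem:drift},
\[
\log2-\mathbb E\Theta(X_0,Y_0)\ge\frac\lambda4\,\mathbb E\!\int_0^{T\wedge\sigma_j}\!\!\mathbf 1_{\{|Z|<\delta\}}\,d(L^X+L^Y)-CT\,\ell_T(\delta\le|Z|\le2\delta)-CR^{-4}T .
\]
Let $j\to\infty$ by monotone convergence and divide by $T$; the left side becomes $o_T$.
\end{proof}

By injectivity of $\Xi$ and compactness, fix an absolute $\alpha\in(0,\frac12]$ such that
\begin{equation}\label{eq:alpha}
|\Xi(x)-\Xi(y)|\ge3\alpha\qquad\text{whenever }1\le|x|,|y|\le3\text{ and }|x-y|\ge\delta .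
\end{equation}

\begin{corollary}\label{cor:diagonal}
$\ell_T(|Z|<\delta)\le CR^{-3-\theta}+o_T$.
\end{corollary}

\begin{proof}
At a contact time of $X$ or $Y$ with $\delta\le|Z|\le2\delta$ we have $|X|,|Y|\le2$, so $\alpha\le|N|\le6\delta\le1$ by \eqref{eq:ZN}, \eqref{eq:alpha} and Lemma~\ref{lem:geometry}(i). Combine Proposition~\ref{prop:diagonal} with Lemma~\ref{lem:offdiag}.
\end{proof}

Compared with the total \eqref{eq:ell}, only a fraction $O(R^{-\theta})$ of the local time is spent with the other particle within distance $\delta$.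

\section{The interaction term is small}\label{sec:interaction}

Corollary~\ref{cor:diagonal} concerns contact times, whereas $\Gamma_T$ is an average over all times. A function of $x$ with Laplacian of the form $|x|^{-6}$ and normal derivative $1$ converts one into the other.

\begin{lemma}\label{lem:near}
$\langle|X|^{-6}+|Y|^{-6};|N|\le\alpha\rangle_T\le CR^{-3-\theta/2}+o_T$.
\end{lemma}

\begin{proof}
Let $\varphi(N)=\vartheta(|N|/\alpha)$ and $g(x)=-\frac14|x|^{-4}\psi_R(x)$. Since $\Delta|x|^{-4}=12|x|^{-6}$, we have $-\frac12\Delta g=\frac32|x|^{-6}$ for $|x|\le R/8$; for $|x|>R/8$ both $|\Delta g|$ and $|x|^{-6}$ are at most $CR^{-6}$. Also $|g|\le\frac14$, $|\nabla g|\le C|x|^{-5}$, and $\partial_{\mathbf n}g=1$ on the sphere. Apply \eqref{eq:ito} and \eqref{eq:product} to $g(x)\varphi(N)$. The boundary term is $\varphi(N)\,dL^X$. At a contact time of $X$ with $|N|<2\alpha\le1$ we have $|Z|\le2$ and $|Y|\le3$ by \eqref{eq:ZN}, hence $|Z|<\delta$ by \eqref{eq:alpha}. The derivatives of $\varphi$ are bounded and vanish for $|N|\ge2\alpha$.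 Therefore
\[
\tfrac32\langle|X|^{-6}\varphi\rangle_T\le\ell_T(|Z|<\delta)+C\langle|X|^{-5}\|\Sigma\|;|N|<1\rangle_T+C\langle\|\Sigma\|^2;|N|<1\rangle_T+CR^{-4}+o_T .
\]
The first term is bounded by Corollary~\ref{cor:diagonal}. The third is $CR^{-3}V_T(1)\le CR^{-3-\theta}+o_T$ by Lemma~\ref{lem:growth}. By the Cauchy--Schwarz inequality and \eqref{eq:moments}, the second is at most $C\langle|X|^{-10}\rangle_T^{1/2}(R^{-3}V_T(1))^{1/2}\le CR^{-3-\theta/2}+o_T$. Exchanging the roles of $X$ and $Y$ gives the other half.
\end{proof}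

\begin{proof}[Proof of Proposition~\ref{prop:gamma}]
We have $\Gamma_T\le CR^3\langle|X|^{-3}|Y|^{-3}\rangle_T$. Let $2\le M\le R/64$ and $0<\eta\le\alpha/3$. Four regions cover the state space: near the diagonal, one particle far from the ball, both near the ball in general position, and near the antipodal set.
\begin{itemize}
\item \emph{$|N|\le\alpha$.} Since $|X|^{-3}|Y|^{-3}\le\frac12(|X|^{-6}+|Y|^{-6})$, Lemma~\ref{lem:near} bounds the contribution to $\Gamma_T$ by $CR^{-\theta/2}+o_T$.
\item \emph{$\max(|X|,|Y|)>M$.} If $|X|>M$, then $|X|^{-3}|Y|^{-3}\le M^{-2}|X|^{-1}|Y|^{-3}\le M^{-2}(|X|^{-4}+|Y|^{-4})$ by Young's inequality, and the final bound is symmetric. By \eqref{eq:moments} the contribution is at most $CM^{-2}$.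
\item \emph{$|X|,|Y|\le M$, $|N|>\alpha$, $|X+Y|\ge\eta$.} By \eqref{eq:ZN} and Lemma~\ref{lem:geometry}, $|X-Y|\ge|N|/3>\eta$, so $\|\Sigma\|^2\ge M^{-8}\eta^2$; and $|N|\le2M+1<4M\le R/16$. The integrand is at most $1\le M^8\eta^{-2}\|\Sigma\|^2$, so by Lemma~\ref{lem:growth} the contribution is at most $CM^8\eta^{-2}V_T(4M)\le CM^8\eta^{-2}(M/R)^\theta+o_T$.
\item \emph{$|X|,|Y|\le M$, $|X+Y|<\eta$.} The integrand is at most $1$, and Lemma~\ref{lem:antipodal} bounds the contribution by $C\eta M^3+o_T$.
\end{itemize}
Choose $\eta=\frac\alpha3M^{-5}$, so that the fourth bound matches the second. Then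
\[
\Gamma_T\le C\big(R^{-\theta/2}+M^{-2}+M^{19}R^{-\theta}\big)+o_T .
\]
Take $M=R^{\theta/21}$, which makes the last two terms equal, and $R_0=\max(256,2^{21/\theta})$. For $R\ge R_0$ we have $M\ge2$ and $M\le R^{1/42}\le R/64$. This gives the proposition with $\theta_*=2\theta/21$.
\end{proof}

With Propositions~\ref{prop:fourier} and~\ref{prop:gamma} proved, the argument of Section~\ref{sec:fourier} yields parts (b) and (c), and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{1}
\bibitem{BCP} Krzysztof Burdzy, Zhen-Qing Chen, Soumik Pal, \emph{Brownian earthworm}, arXiv:1011.5442 (2010).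
\end{thebibliography}
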